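# Interior jumps of $\operatorname{BV}$-minimizers for radial integrands of linear growth

## 1. The guess $D^su=0$, and the objects in it

Minimize $\int_\Omega f(|\nabla w|)\,dx$ with prescribed boundary values, where $f$ is strictly convex and grows linearly. Because of the linear growth, minimizers have to be looked for among functions that may jump. Where can a minimizer jump? The first guess is: never inside $\Omega$. The integrand does not depend on $x$, so nothing singles out an interior place for a crack, and strict convexity favors spreading a jump out into a steep slope. Only the boundary, where values are imposed from outside, looks dangerous.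

We first make this guess precise, then test it on an interval and on an annulus. It survives both tests. It is nevertheless false in every dimension $n\ge2$ once $f$ is sufficiently degenerate at infinity, and we shall find the exact dividing line.

**Definition (admissible integrand).** Let $n,N\ge1$. An *admissible* $f\colon[0,\infty)\to[0,\infty)$ is one for which $z\mapsto f(|z|)$ is strictly convex and of class $C^2$ on $\mathbb R^{N\times n}$, and for which there are $\nu,L>0$, $\gamma\ge0$ with
$$\nu|z|-\gamma\le f(|z|)\le L(1+|z|)\qquad\text{for all }z\in\mathbb R^{N\times n}.$$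

Restricting to a ray shows that $f\in C^2([0,\infty))$, that $f''\ge0$ and that $f'$ is strictly increasing; since $z\mapsto f(|z|)$ is even and differentiable at $0$, $f'(0)=0$. So $f$ is increasing. The growth bounds give $\ell:=\lim_{t\to\infty}f'(t)\in[\nu,L]$, and the recession function $f^\infty(t)=\lim_{s\to\infty}f(st)/s$ equals $\ell t$. Replacing $f$ by $f/\ell$ changes neither the minimizers nor the form of the hypotheses. **From now on $\ell=1$**, so that $f^\infty(t)=t$ and $0\le f'<1$; in particular $f$ is $1$-Lipschitz. For $z\neq0$ and $t=|z|$ the Hessian is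
$$\operatorname D_{zz}f(|z|)[\zeta,\zeta]=f''(t)\Big(\frac{z}{|z|}\cdot\zeta\Big)^2+\frac{f'(t)}t\Big(|\zeta|^2-\Big(\frac{z}{|z|}\cdot\zeta\Big)^2\Big), \tag{1}$$
that is, it has eigenvalue $f''(t)$ in direction $z$ and $f'(t)/t$ orthogonally to $z$.

**Definition ($\mu$-ellipticity).** For $\mu\in(1,\infty)$, $f$ is $\mu$-elliptic if, after possibly choosing $\nu>0$ smaller, and for some $C>0$,
$$\nu(1+|z|^2)^{-\frac\mu2}|\zeta|^2\le\operatorname D_{zz}f(|z|)[\zeta,\zeta]\le C(1+|z|^2)^{-\frac12}|\zeta|^2\qquad\text{for all }z,\zeta\in\mathbb R^{N\times n}.$$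

**Example (the prototype).** Let $f(t)=\int_0^t(1+\tau^{\mu-1})^{-1/(\mu-1)}\tau\,d\tau$ and write $a=\mu-1$. Then $f'(t)=t(1+t^a)^{-1/a}$, so $\ell=1$, and
$$f''(t)=(1+t^a)^{-\frac1a-1}\big((1+t^a)-t^a\big)=(1+t^{\mu-1})^{-\frac{\mu}{\mu-1}}\le t^{-\mu},\qquad \frac{f'(t)}t=(1+t^{\mu-1})^{-\frac1{\mu-1}}.$$
Both eigenvalues tend to $1$ as $t\to0$, so $z\mapsto f(|z|)$ is $C^2$. Moreover $f''\le f'/t$, $f''$ is comparable to $(1+t^2)^{-\mu/2}$, and $f'/t$ is comparable to $(1+t^2)^{-1/2}$. So the prototype is admissible and $\mu$-elliptic. For $\mu=3$ it is $\sqrt{1+t^2}-1$, the area integrand minus a constant.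

**Functions of bounded variation.** [AFP] denotes Ambrosio–Fusco–Pallara, *Functions of Bounded Variation and Free Discontinuity Problems* (2000). For $w\in\operatorname{BV}(\Omega;\mathbb R^N)$ the derivative is a finite measure with Lebesgue decomposition $Dw=\nabla^aw\,\mathcal L^n+D^sw$. For instance, $w=\operatorname{sign}(x_1)$ has $\nabla^aw=0$ and $D^sw=2e_1\,\mathcal H^{n-1}$ restricted to $\{x_1=0\}$. We use the following textbook facts on a bounded Lipschitz domain.

* A $\operatorname{BV}$ function has a trace in $\operatorname L^1(\partial\Omega)$, and $\int_\Omega v\operatorname{div}q\,dx+\int_\Omega q\cdot dDv=\int_{\partial\Omega}v\,q\cdot\nu_{\partial\Omega}\,d\mathcal H^{n-1}$ for scalar $v$ and $q\in C^1(\overline\Omega;\mathbb R^n)$ (Gauss–Green).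
* Two $\operatorname{BV}$ functions on the two sides of a Lipschitz hypersurface glue to a $\operatorname{BV}$ function, whose derivative on the hypersurface is the difference of traces times the normal times $\mathcal H^{n-1}$ [AFP, Thm 3.84, Cor. 3.89].
* Sets bounded in $\operatorname{BV}$ are precompact in $\operatorname L^1$; the total variation is lower semicontinuous under $\operatorname L^1$-convergence; on any open set a $\operatorname{BV}$ function is the strict limit of functions in $C^\infty\cap\operatorname W^{1,1}$ (convergence in $\operatorname L^1$ and of the total variations).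
* If $u,v\in\operatorname{BV}$, then $\nabla^au=\nabla^av$ a.e. on $\{u=v\}$ (locality).
* $|Dv|$ vanishes on $\mathcal H^{n-1}$-null sets [AFP, Lemma 3.76].

**Definition ($\operatorname{BV}$-minimizer).** Let $\Omega\subset\mathbb R^n$ be a bounded Lipschitz domain and $u_0\in\operatorname W^{1,1}(\Omega;\mathbb R^N)$. A $\operatorname{BV}$-minimizer is a minimizer over $w\in\operatorname{BV}(\Omega;\mathbb R^N)$ of
$$\overline F[w]=\int_\Omega f(|\nabla^aw|)\,dx+|D^sw|(\Omega)+\int_{\partial\Omega}|u_0-w|\,d\mathcal H^{n-1}. \tag{2}$$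
It is $\operatorname W^{1,1}$-*regular* if $|D^su|(\Omega)=0$.

This is the relaxed form of the Dirichlet problem on $u_0+\operatorname W^{1,1}_0$, where norm-bounded sequences lack weak compactness. In (2) we have used $f^\infty(t)=t$ and $|(u_0-w)\otimes\nu_{\partial\Omega}|=|u_0-w|$. The boundary values are not imposed; missing them is charged for.

For bounded data and $\mu$-elliptic $f$ the following is recorded in the source of the problem (Lisa Beck, Miroslav Bulíček, Franz Gmeineder, "On a Neumann problem for variational functionals of linear growth", arXiv:1801.03014 (2018)). If $\mu\in(1,3)$, $\operatorname{BV}$-minimizers are $C^1_{\rm loc}$-regular; if $\mu=3$ they are still $\operatorname W^{1,1}$-regular; for $\mu>3$ partial regularity results are available, and a minimizer in $\operatorname{BV}\setminus\operatorname W^{1,1}$ was constructed only for integrands depending also on $x$. Does $\operatorname W^{1,1}$-regularity hold for all $\mu>3$, or can interior singularities arise?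

## 2. Two symmetric cases: the interval and the annulus

**The interval.** Let $n=N=1$, $\Omega=(0,1)$, $u_0(0)=\alpha$, $u_0(1)=\beta$, $s=\beta-\alpha$ and $c=f'(|s|)\operatorname{sign}(s)$, so $|c|<1$. For $v\in\operatorname{BV}(0,1)$, with $v(0),v(1)$ its traces,
$$f(|\nabla^av|)\ge f(|s|)+c(\nabla^av-s),\qquad |D^sv|\ge c\,D^sv,$$
$$|\alpha-v(0)|+|\beta-v(1)|\ge c(v(0)-\alpha)+c(\beta-v(1)).$$
Adding up and using $Dv((0,1))=v(1)-v(0)$ we get $\overline F[v]\ge f(|s|)-cs+c(\beta-\alpha)=f(|s|)$, with equality for the affine function. If $v$ is a minimizer, then $|D^sv|=c\,D^sv$ as measures, and since $|c|<1$ this forces $D^sv=0$. The guess is right, for every $f$.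

**The annulus.** Let $n\ge2$, $N=1$, $\Omega=\{r_1<|x|<r_2\}$, with data $u_0=m>0$ on the inner sphere and $u_0=0$ on the outer one. Let $\Theta=(f')^{-1}\colon[0,1)\to[0,\infty)$. For $0\le c\le r_1^{n-1}$ put
$$\sigma_c(x)=-c\,\frac{x}{|x|^n},\qquad u_c(x)=\int_{|x|}^{r_2}\Theta(cs^{1-n})\,ds .$$
Then $\operatorname{div}\sigma_c=0$, $|\sigma_c|=c|x|^{1-n}<1$ in the open annulus, and $\sigma_c$ is the gradient of $z\mapsto f(|z|)$ at $z=\nabla u_c$. The number $u_c|_{|x|=r_1}$ is continuous and increasing in $c$, from $0$ to some $m^*\in(0,\infty]$. If $m<m^*$ choose $c$ with $u_c=m$ on the inner sphere; if $m\ge m^*$ (so $m^*<\infty$) choose $c=r_1^{n-1}$. In both cases $u_c\in\operatorname W^{1,1}(\Omega)$. For $v\in\operatorname{BV}(\Omega)$,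
$$f(|\nabla^av|)\ge f(|\nabla u_c|)+\sigma_c\cdot(\nabla^av-\nabla u_c),\quad |D^sv|\ge\sigma_c\cdot D^sv,\quad |u_0-v|\ge(u_0-v)\,\sigma_c\cdot\nu_{\partial\Omega}.$$
Since $\sigma_c$ is smooth up to the boundary and divergence free, Gauss–Green gives $\int_\Omega\sigma_c\cdot dDv=\int_{\partial\Omega}v\,\sigma_c\cdot\nu_{\partial\Omega}$, hence
$$\overline F[v]\ge\int_\Omega\big(f(|\nabla u_c|)-\sigma_c\cdot\nabla u_c\big)dx+\int_{\partial\Omega}u_0\,\sigma_c\cdot\nu_{\partial\Omega}\,d\mathcal H^{n-1}.$$
For $v=u_c$ there is equality: either $u_c=u_0$ on $\partial\Omega$, or on the inner sphere $\sigma_c\cdot\nu_{\partial\Omega}=cr_1^{1-n}=1$ and $u_0=m\ge u_c$. So $u_c$ is a minimizer. For any minimizer $v$ we need $|D^sv|=\sigma_c\cdot D^sv$, and $|\sigma_c|<1$ in $\Omega$ gives $D^sv=0$. The guess is right again, for every $f$.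

But the boundary does suffer. The function $x(s)=1-(r_1/s)^{n-1}$ has positive continuous derivative on $[r_1,r_2]$. So $m^*=\int_{r_1}^{r_2}\Theta(1-x(s))\,ds$ is finite iff $\int_0\Theta(1-x)\,dx<\infty$. Since $t<\Theta(1-x)$ means $x<1-f'(t)$, this area is finite iff $\int^\infty(1-f'(t))\,dt<\infty$. For the prototype $1-f'(t)=\int_t^\infty f''$ is comparable to $t^{1-\mu}$, so for $\mu>2$ large data are missed on the inner sphere, where $|\sigma_c|$ reaches $1$.

In both cases $D^sv$ can live only where a certain divergence-free field $\sigma$ with $|\sigma|\le1$ has modulus exactly $1$. The question becomes whether $|\sigma|=1$ can happen on a hypersurface *inside* $\Omega$.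

## 3. The exact dividing line

Put $f^\sharp(s):=\max_{[s,2s]}f''$, a continuous function of $s>0$, and consider the condition
$$\int_1^\infty\Big(\int_t^\infty f^\sharp(s)\,ds\Big)^{1/2}dt<\infty. \tag{S}$$
If $f''(t)\le Ct^{-\mu}$ for $t\ge1$ with some $\mu>3$, then $f^\sharp(s)\le Cs^{-\mu}$, so $\int_t^\infty f^\sharp\le C't^{1-\mu}$, and (S) holds because $\frac{\mu-1}2>1$. In particular the prototype satisfies (S) for every $\mu>3$.

**Theorem 1.** Let $n\ge2$, $N\ge1$, let $f$ be admissible with (S) (for instance the prototype with any $\mu>3$), let $\Omega\subset\mathbb R^n$ be any bounded Lipschitz domain, $H$ any hyperplane with $H\cap\Omega\ne\emptyset$, and $h>0$. Then there is $u_0\in\operatorname W^{1,1}\cap\operatorname L^\infty(\Omega;\mathbb R^N)$ such that $\operatorname{BV}$-minimizers exist, and every $\operatorname{BV}$-minimizer $u$ satisfies $u^1\ge h$ a.e. in $\Omega$ on one side of $H$ and $u^1\le-h$ a.e. on the other side. In particular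
$$|D^su|(\Omega)\ge|Du|(H\cap\Omega)\ge2h\,\mathcal H^{n-1}(H\cap\Omega)>0.$$

So the guess fails for every $\mu>3$ as soon as $n\ge2$, already for the prototype.

**Theorem 2.** Let $n\ge2$, $N\ge1$ and let $f$ be admissible, with $\operatorname D_{zz}f(|z|)[\zeta,\zeta]\le C(1+|z|^2)^{-1/2}|\zeta|^2$. If $\int_1^\infty\sqrt{tf''(t)}\,dt=\infty$, then for every bounded Lipschitz $\Omega$ and every $u_0\in\operatorname W^{1,1}(\Omega;\mathbb R^N)$, every $\operatorname{BV}$-minimizer $v$ satisfies $D^sv=0$ in $\Omega$. (For $n=1$ this holds without the integral condition; see Section 9.)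

**Corollary 3.** Let $n\ge2$, let $f$ be as in the first sentence of Theorem 2, and suppose there are $\Lambda\ge1$, $t_1\ge1$ with $f''(s)\le\Lambda f''(t)$ for $t_1\le t\le s\le2t$.

* If $\int_1^\infty\sqrt{tf''}\,dt=\infty$ (equivalently $\int_1^\infty\sqrt{1-f'}\,dt=\infty$), all $\operatorname{BV}$-minimizers for all data are $\operatorname W^{1,1}$-regular.
* If the integral is finite, then in every $\Omega$ and for every $N$ there are bounded data for which no $\operatorname{BV}$-minimizer is $\operatorname W^{1,1}$-regular.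

In particular, for the prototypes regularity holds iff $\mu\le3$. For $f''(t)=t^{-3}(\log t)^{-\beta}$ at infinity ($\beta\ge0$) it holds iff $\beta\le2$.

Sections 4–7 prove Theorem 1, Sections 8–9 treat Theorem 2 and dimension one, Section 10 proves Corollary 3.

## 4. Level sets whose curvature vanishes linearly at $H$

To force a jump across $H=\{x_1=0\}$ we want a barrier: a function $w$ on $\{x_1>0\}$ with $w\ge h$ that every minimizer with suitable data must lie above, and the mirror-image barrier on $\{x_1<0\}$. Write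
$$p=|\nabla w|,\qquad e=\frac{\nabla w}{|\nabla w|},\qquad\sigma=f'(p)\,e,\qquad \operatorname{div}\sigma=f'(p)\operatorname{div}e+f''(p)\,e\cdot\nabla p. \tag{3}$$
For a comparison argument we want $\operatorname{div}\sigma>0$ (a strict subsolution). On $H$ we want $\sigma=e_1$, so $p=\infty$ there. The reason will be visible in Section 7: pushing the minimizer up on one side of $H$ enlarges its jump, at unit price per unit of height, and only a flux of full strength $\sigma\cdot e_1=1$ through $H$ pays for this.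

**Planar barriers fail.** Try $w=W(x_1)$ with $W'>0$ and $W'(0+)=\infty$. Then $\operatorname{div}\sigma=\frac{d}{dx_1}f'(W'(x_1))$. The function $f'(W')$ is smaller than $1$ and tends to $1$ at $x_1=0$, so by the mean value theorem its derivative is negative somewhere in every interval $(0,\eta)$. The sign $\operatorname{div}\sigma>0$ is out of reach, whatever $f$ is. This agrees with the interval of Section 2. In (3), the term $f''(p)\,e\cdot\nabla p$ is on average negative next to a place of infinite slope, and the curvature term $f'(p)\operatorname{div}e$ of the level sets must pay for it.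

**Spherical barriers work on one side only.** Replace $H$ by the sphere $|x|=a$ and take $w=W(|x|)$ with $W'>0$; then $\operatorname{div}\sigma=r^{1-n}\frac{d}{dr}\big(r^{n-1}f'(W')\big)$. Outside, $f'(W'(r))=(a/r)^{n-1}$ gives $\operatorname{div}\sigma=0$ with infinite slope at $r=a$; this is the annulus. Inside we would need a supersolution, $\operatorname{div}\sigma\le0$, with $W'\to\infty$ as $r\uparrow a$. Then $r^{n-1}f'(W')$ is nonincreasing with limit $a^{n-1}$ at $r=a$, so $f'(W'(r))\ge(a/r)^{n-1}>1$ for $r<a$, which is impossible. Curvature that helps on one side hurts on the other.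

**The compromise.** The level sets must bend one way on the right of $H$ and the other way on the left, with $H$ itself flat between them. The simplest such family on the right is $\{x_1=\rho\,\kappa(x_2)\}$, $\rho>0$, with $\kappa$ strictly concave: the level $\rho=0$ is $H$, and the curvature of the level $\rho$ is of order $\rho$. This needs a second variable $x_2$, that is, $n\ge2$.

What does a curvature of order $\rho$ buy? Let $w=h+\int_0^\rho T(r)\,dr$ with $T$ decreasing and $T(0+)=\infty$. Up to constants, $\operatorname{div}\sigma>0$ asks that $f''(T)|T'|\le c\rho$. Integrating from $0$, where $f'(T)=1$, gives $1-f'(T(\rho))\le\frac c2\rho^2$. For $w$ to be finite we need $\int_0T\,d\rho<\infty$. In the extreme case $1-f'(T)=\frac c2\rho^2$ the region $\{t<T(\rho)\}$ is $\{\frac c2\rho^2<1-f'(t)\}$, so the area is finite iff $\int^\infty\sqrt{1-f'}\,dt<\infty$. For $f''\sim t^{-\mu}$ this says $\frac{\mu-1}2>1$, i.e. $\mu>3$. (On the annulus the curvature is of order $1$, hence $1-f'\sim\rho$, and the threshold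 there is $\mu>2$.) Condition (S) is this requirement with $f^\sharp$ in place of $f''$; the slightly larger $f^\sharp$ enters because $p=T(\rho)|\nabla\rho|$ is only known to lie between $T$ and $2T$.

## 5. A strict subsolution with infinite slope on $\Gamma$

**Step 1: reduction to $N=1$.** The aim is to make order available. Take data $(u_0,0,\dots,0)$ with $u_0$ scalar. For $u\in\operatorname{BV}(\Omega;\mathbb R^N)$ we have $|\nabla^au^1|\le|\nabla^au|$, $|D^su^1|\le|D^su|$, and $|u_0-u^1|\le|(u_0,0,\dots,0)-u|$ on $\partial\Omega$. Since $f$ is nondecreasing, $\overline F[u^1]\le\overline F[u]$ (scalar and vectorial functional respectively), while $\overline F[(v,0,\dots,0)]=\overline F[v]$ for scalar $v$. If $u$ is a vectorial minimizer, then $\overline F[u^1]\le\overline F[u]\le\overline F[(v,0,\dots,0)]=\overline F[v]$ for every scalar $v$, so $u^1$ is a scalar minimizer, and $|Du|(E)\ge|Du^1|(E)$ for Borel $E$. If $u$ is a scalar minimizer, then $\overline F[(u,0,\dots,0)]=\overline F[u]\le\overline F[v^1]\le\overline F[v]$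 for every vectorial $v$, so $(u,0,\dots,0)$ is a vectorial minimizer. Hence it suffices to prove Theorem 1 for $N=1$.

**Setting.** By invariance under isometries let $H=\{x_1=0\}$. Choose $K>0$ with $\overline\Omega\subset B:=(-K,K)^n$ and put
$$B_\pm=B\cap\{\pm x_1>0\},\qquad\Gamma=B\cap\{x_1=0\},\qquad Q=(-K,K)^{n-1}.$$

**Step 2: the level function $\rho$.** The aim is a function with $\operatorname{div}e\gtrsim\rho$ whose gradient does not decrease along $e$. Let $\varepsilon=\frac1{4K^2}$, $\kappa(x_2)=1-\varepsilon x_2^2$, and $\rho=x_1/\kappa(x_2)$ on $B_+$. Since $\varepsilon K^2=\frac14$,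
$$\kappa\in[\tfrac34,1],\qquad0<\rho\le\tfrac{4K}3,\qquad|\kappa'|\le2\varepsilon K=\tfrac1{2K},\qquad|\rho\kappa'|\le\tfrac23.$$
With $S=\sqrt{1+\rho^2\kappa'^2}$ we have $S^2\le\frac{13}9$, and $S^6\le\frac{2197}{729}<4$ gives $S^3<2$. In the $(x_1,x_2)$-components (all others vanish),
$$\nabla\rho=\tfrac1\kappa(1,-\rho\kappa'),\qquad|\nabla\rho|=\tfrac S\kappa,\qquad e:=\tfrac{\nabla\rho}{|\nabla\rho|}=\tfrac1S(1,-\rho\kappa').$$
Moreover $1\le|\nabla\rho|^2\le\frac{13}9\cdot\frac{16}9=\frac{208}{81}<4$, so $|\nabla\rho|\in[1,2]$.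

*(i) $\operatorname{div}e\ge\varepsilon\rho$.* Put $\beta=\rho\kappa'$. From the formula for $\nabla\rho$, $\partial_1\beta=\kappa'/\kappa$ and $\partial_2\beta=\rho\kappa''-\rho\kappa'^2/\kappa$. Since $S^2=1+\beta^2$,
$$\partial_1\frac1S=-\frac{\beta\,\partial_1\beta}{S^3}=-\frac{\rho\kappa'^2}{\kappa S^3},$$
$$\partial_2\Big(-\frac\beta S\Big)=-\partial_2\beta\Big(\frac1S-\frac{\beta^2}{S^3}\Big)=-\frac{\partial_2\beta}{S^3}=-\frac{\rho\kappa''}{S^3}+\frac{\rho\kappa'^2}{\kappa S^3}.$$
Adding, and using $\kappa''=-2\varepsilon$ and $S^3<2$, we get $\operatorname{div}e=-\rho\kappa''/S^3=2\varepsilon\rho/S^3\ge\varepsilon\rho$.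

*(ii) $e\cdot\nabla|\nabla\rho|\ge0$.* We have $e\cdot\nabla|\nabla\rho|=\frac1\kappa\,e\cdot\nabla S+S\,e\cdot\nabla\frac1\kappa$. Here $\nabla S=\beta\nabla\beta/S$ and $\nabla\beta=\kappa'\nabla\rho+\rho\kappa''\mathbf e_2$, where $\mathbf e_2$ is the second coordinate vector. With $e\cdot\nabla\rho=S/\kappa$ and $e_2=-\rho\kappa'/S$ for the second component of $e$,
$$e\cdot\nabla S=\frac{\rho\kappa'}S\Big(\kappa'\frac S\kappa-\frac{\rho^2\kappa'\kappa''}S\Big)=\frac1S\Big(\rho\kappa'^2\frac S\kappa-\frac{\rho^3\kappa'^2\kappa''}S\Big)\ge0,$$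
because $\kappa''<0$, and $S\,e\cdot\nabla\frac1\kappa=-S\kappa'e_2/\kappa^2=\rho\kappa'^2/\kappa^2\ge0$.

**Step 3: the profile $T$.** The aim is a decreasing $T$ with $T(0+)=\infty$ and $\int_0T<\infty$, for which $f^\sharp(T)|T'|$ is a small multiple of $\rho$. It is easier to define the inverse function. Fix $t_0\ge1$ with $f'(t_0)\ge\frac12$ and $A>0$ with $At_0^{-4}>(4K/3)^2$, and let
$$R(t)=\Big(\frac{16}\varepsilon\int_t^\infty f^\sharp\,ds+At^{-4}\Big)^{1/2},\qquad t\ge t_0 .$$
By (S) the inner integral is finite. As $f^\sharp$ is continuous, $R$ is $C^1$; the term $At^{-4}$ makes $R'<0$ and $R(t_0)>\frac{4K}3$; and $R(\infty)=0$. Since $\sqrt{a+b}\le\sqrt a+\sqrt b$ and $\sqrt A\,t^{-2}$ is integrable, (S) gives $\int_{t_0}^\infty R\,dt<\infty$. Finally $2R|R'|=-(R^2)'\ge\frac{16}\varepsilon f^\sharp$, i.e. $f^\sharp\le\frac\varepsilon8R|R'|$. Let $T=R^{-1}\colon(0,R(t_0)]\to[t_0,\infty)$. Then $T$ is $C^1$ and decreasing, $T(0+)=\infty$, $T'(\rho)=1/R'(T(\rho))$, and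
$$f^\sharp(T(\rho))\,|T'(\rho)|\le\frac\varepsilon8\rho,\qquad\int_0^{R(t_0)}T\,d\rho=t_0R(t_0)+\int_{t_0}^\infty R\,dt<\infty, \tag{4}$$
the second because both sides measure the region under the graph of $T$.

**Example.** If $f''\le t^{-\mu}$ with $\mu>3$, so that $f^\sharp(s)\le s^{-\mu}$, put $\alpha=\frac2{\mu-1}$ and $T(\rho)=A'\rho^{-\alpha}$. Then $f^\sharp(T)|T'|\le A'^{-\mu}\rho^{\alpha\mu}\cdot\alpha A'\rho^{-\alpha-1}=\alpha A'^{1-\mu}\rho$, which is at most $\frac\varepsilon8\rho$ for large $A'$, and $\int_0T\,d\rho<\infty$ since $\alpha<1$. For $\mu=5$ this is $T=A'\rho^{-1/2}$, and the barrier below becomes $h+2A'\rho^{1/2}$.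

**Step 4: the barrier $w$ and its flux $\sigma$.** On $B_+$ define
$$w=h+\int_0^\rho T(r)\,dr,\qquad p=|\nabla w|=T(\rho)|\nabla\rho|\in[T(\rho),2T(\rho)],\qquad\sigma=f'(p)\,e.$$
We collect what the comparison will use.

*Size and integrability.* $w\in C(\overline{B_+})\cap C^1(B_+)$, $w=h$ on $\Gamma$, and $h\le w\le M:=h+\int_0^{4K/3}T\,dr$. For fixed $x'=(x_2,\dots,x_n)$, $\int_0^KT(x_1/\kappa)\,dx_1=\kappa\int_0^{K/\kappa}T\,dr\le\int_0^{4K/3}T\,dr$. Hence $\int_{B_+}|\nabla w|\le2(2K)^{n-1}\int_0^{4K/3}T\,dr<\infty$ and $w\in\operatorname W^{1,1}(B_+)$.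

*The flux.* $\sigma$ is the gradient of $z\mapsto f(|z|)$ at $z=\nabla w$. It is $C^1$ on $\overline{B_+}\cap\{x_1>0\}$, because $e$ and $|\nabla\rho|$ are smooth there, $T$ and $f'$ are $C^1$, and $p\ge t_0>0$. Also $|\sigma|\le1$. As $x_1\downarrow0$ we have $\rho\le\frac43x_1\to0$ uniformly, so $p\ge T(\rho)\to\infty$, $f'(p)\to1$ and $e\to e_1$ (now the first coordinate vector), all uniformly. Hence $\sigma\to e_1$ uniformly as $x_1\downarrow0$.

*The sign.* Since $\nabla p=T'|\nabla\rho|\nabla\rho+T\,\nabla|\nabla\rho|$, (3) reads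
$$\operatorname{div}\sigma=f'(p)\operatorname{div}e+f''(p)\big(T'|\nabla\rho|^2+T\,e\cdot\nabla|\nabla\rho|\big).$$
By (ii) the last term is nonnegative. As $p\in[T,2T]$, $f''(p)\le f^\sharp(T)$; as $p\ge t_0$, $f'(p)\ge\frac12$. With (i), (4) and $|\nabla\rho|^2\le\frac{208}{81}$,
$$\operatorname{div}\sigma\ge\frac12\varepsilon\rho-f^\sharp(T)|T'|\,|\nabla\rho|^2\ge\varepsilon\rho\Big(\frac12-\frac18\cdot\frac{208}{81}\Big)>0\qquad\text{in }B_+, \tag{5}$$
because $\frac{208}{648}<\frac12$.

## 6. Boundary data $\pm M$ and existence of minimizers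

**Step 5: the data.** The aim is to choose $u_0$ so that the problem on $\Omega$ becomes a problem on the box $B$ with prescribed values outside $\overline\Omega$. Let $U=M\operatorname{sign}(x_1)\in\operatorname{BV}(B)$ and let $U_\partial\in\operatorname L^\infty(\partial\Omega)$, $|U_\partial|\le M$, be the trace on $\partial\Omega$ of $U|_{B\setminus\overline\Omega}$. By Gagliardo's theorem (the trace $\operatorname W^{1,1}(\Omega)\to\operatorname L^1(\partial\Omega)$ is onto) there is $u_0\in\operatorname W^{1,1}(\Omega)$ with trace $U_\partial$. Truncating at $\pm M$ does not change the trace, so we may take $u_0\in\operatorname W^{1,1}\cap\operatorname L^\infty(\Omega)$.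

For $v\in\operatorname{BV}(\Omega)$ let $\hat v=v$ in $\Omega$ and $\hat v=U$ in $B\setminus\overline\Omega$. For open $A\subset B$ put $F_A(v)=\int_Af(|\nabla^av|)\,dx+|D^sv|(A)$. By gluing, $\hat v\in\operatorname{BV}(B)$, and on $\partial\Omega$ the measure $D\hat v$ is $(U_\partial-v)\nu_{\partial\Omega}\mathcal H^{n-1}$. Hence
$$F_B(\hat v)=\overline F[v]+F_{B\setminus\overline\Omega}(U). \tag{6}$$
So $u$ is a $\operatorname{BV}$-minimizer iff $\hat u$ minimizes $F_B$ in the class $\mathcal A$ of all $v\in\operatorname{BV}(B)$ with $v=U$ on $B\setminus\overline\Omega$. Also, for every $v\in\operatorname{BV}(B)$ with traces $v^\pm$ on $\Gamma$ from $B_\pm$,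
$$F_B(v)=F_{B_+}(v)+F_{B_-}(v)+\int_\Gamma|v^+-v^-|\,d\mathcal H^{n-1}. \tag{7}$$

**Step 6: existence.** We use the direct method. Let $(v_k)\subset\mathcal A$ be a minimizing sequence for $F_B$. As $f(t)\ge\nu t-\gamma$ and $\nu\le\ell=1$, we have $F_B(v)\ge\nu|Dv|(B)-\gamma|B|$, so $|Dv_k|(B)$ is bounded. The functions $v_k-U$ vanish outside the compact set $\overline\Omega\subset B$; extended by $0$ they are bounded in $\operatorname{BV}(\mathbb R^n)$ by Poincaré's inequality. A subsequence satisfies $v_k\to v$ in $\operatorname L^1(B)$ with $v\in\mathcal A$ and $Dv_k\rightharpoonup^*Dv$.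

For lower semicontinuity consider the perspective function $\tilde f(s,z)=sf(|z|/s)$ for $s>0$, $\tilde f(0,z)=|z|$, $\tilde f=+\infty$ for $s<0$. It is nonnegative, positively $1$-homogeneous, and convex for $s>0$. It is continuous on $\{s\ge0\}$: if $s\downarrow0$ and $z'\to z\ne0$ then $sf(|z'|/s)\to|z|$ since $f(t)/t\to1$, and if $z'\to0$ then $0\le sf(|z'|/s)\le sf(0)+|z'|\to0$. So $\tilde f$ is convex and lower semicontinuous on $\mathbb R\times\mathbb R^n$. With the measure $\lambda=(\mathcal L^n,Dv)$, whose absolutely continuous part is $(1,\nabla^av)\mathcal L^n$ and whose singular part is $(0,D^sv)$, we have $F_B(v)=\int_B\tilde f\big(\frac{d\lambda}{d|\lambda|}\big)\,d|\lambda|$. Reshetnyak's lower semicontinuity theorem [AFP, Thm 2.38] gives $F_B(v)\le\liminf_kF_B(v_k)$. So a minimizer of $F_B$ in $\mathcal A$, hence a $\operatorname{BV}$-minimizer, exists.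

## 7. Comparison across the jump

Let $u$ be any $\operatorname{BV}$-minimizer.

**Claim 4.** $\hat u\ge w$ a.e. in $B_+$.

The plan is to replace $\hat u$ by $\max(\hat u,w)$ on $B_+$ and to show that this strictly lowers the energy unless nothing changed. Put on $B_+$
$$\phi=(w-\hat u)_+\in\operatorname{BV}(B_+),\qquad\bar m=\max(\hat u,w)=\hat u+\phi,\qquad\underline m=\min(\hat u,w)=w-\phi.$$
On $B_+\setminus\overline\Omega$ we have $\hat u=M\ge w$, so $\phi=0$ there; in particular $\phi=0$ near $\partial B\cap\partial B_+$.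

**Step 7: Gauss–Green up to $\Gamma$.** The aim is to show that $\phi\operatorname{div}\sigma$ is integrable and
$$\int_{B_+}\phi\operatorname{div}\sigma\,dx+\int_{B_+}\sigma\cdot dD\phi=-\int_\Gamma\phi^+\,d\mathcal H^{n-1}. \tag{8}$$
This is not immediate since $\sigma$ is $C^1$ only away from $\Gamma$. For all but countably many $\eta\in(0,K)$ we have $|D\phi|(\{x_1=\eta\})=0$; then the traces of $\phi$ on $\{x_1=\eta\}$ from the two sides coincide, and we call the common trace $\phi_\eta\in\operatorname L^1(Q)$. Since $\sigma$ is $C^1$ on $\overline{B_+}\cap\{x_1\ge\eta\}$ and $\phi$ vanishes near the rest of the boundary, Gauss–Green with outer normal $-e_1$ gives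
$$\int_{B_+\cap\{x_1>\eta\}}\phi\operatorname{div}\sigma\,dx+\int_{B_+\cap\{x_1>\eta\}}\sigma\cdot dD\phi=-\int_Q\phi_\eta(x')\,\sigma_1(\eta,x')\,dx'.$$
For $\psi\in C^1_c(Q)$ with $|\psi|\le1$, Gauss–Green on $(0,\eta)\times Q$ for the divergence-free field $\psi(x')e_1$ gives $\int_Q\psi\,(\phi_\eta-\phi^+)\,dx'=\int_{(0,\eta)\times Q}\psi\,dD_1\phi$. Taking the supremum over $\psi$,
$$\|\phi_\eta-\phi^+\|_{\operatorname L^1(Q)}\le|D\phi|\big((0,\eta)\times Q\big)\to0\qquad(\eta\downarrow0).$$
As $\sigma\to e_1$ uniformly, the right-hand side of the identity tends to $-\int_\Gamma\phi^+$. The $D\phi$-term converges by dominated convergence ($|\sigma|\le1$ and $|D\phi|$ is finite). The first term converges by monotone convergence, since $\phi\operatorname{div}\sigma\ge0$ by (5), and its limit is finite. This is (8).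

**Step 8: convexity.** The aim is a lower bound for the energy of $\underline m$. Since $\sigma$ is the gradient of the convex function $z\mapsto f(|z|)$ at $\nabla w$, we have $f(|\xi|)\ge f(|\nabla w|)+\sigma\cdot(\xi-\nabla w)$ with $\xi=\nabla^a\underline m=\nabla w-\nabla^a\phi$. Since $|\sigma|\le1$ and $D^s\underline m=-D^s\phi$, also $|D^s\underline m|\ge-\sigma\cdot D^s\phi$. Adding and inserting (8),
$$F_{B_+}(\underline m)\ge F_{B_+}(w)-\int_{B_+}\sigma\cdot dD\phi=F_{B_+}(w)+\int_{B_+}\phi\operatorname{div}\sigma\,dx+\int_\Gamma\phi^+\,d\mathcal H^{n-1}. \tag{9}$$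
Here $F_{B_+}(w)<\infty$ because $w\in\operatorname W^{1,1}(B_+)$.

**Step 9: submodularity.** The aim is
$$F_{B_+}(\bar m)+F_{B_+}(\underline m)\le F_{B_+}(\hat u)+F_{B_+}(w). \tag{10}$$
For the absolutely continuous parts there is equality: by locality, a.e. on $\{\hat u\ge w\}$ we have $\nabla^a\bar m=\nabla^a\hat u$ and $\nabla^a\underline m=\nabla w$, and a.e. on $\{\hat u<w\}$ the roles are exchanged.

For the singular parts, let first $A\subset B_+$ be open and take $a_k,b_k\in C^\infty\cap\operatorname W^{1,1}(A)$ with $a_k\to\hat u$, $b_k\to w$ strictly in $\operatorname{BV}(A)$. Then $|\nabla\max(a_k,b_k)|+|\nabla\min(a_k,b_k)|=|\nabla a_k|+|\nabla b_k|$ a.e., and $\max(a_k,b_k)\to\bar m$, $\min(a_k,b_k)\to\underline m$ in $\operatorname L^1(A)$. Lower semicontinuity of the total variation yields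
$$|D\bar m|(A)+|D\underline m|(A)\le|D\hat u|(A)+|Dw|(A).$$
By outer regularity of the finite measure on the right, this holds for Borel sets $A\subset B_+$. Take for $A$ a Lebesgue-null Borel set carrying $D^s\bar m$, $D^s\underline m$ and $D^s\hat u$ in $B_+$. Since $Dw\ll\mathcal L^n$, we get $|D^s\bar m|(B_+)+|D^s\underline m|(B_+)\le|D^s\hat u|(B_+)$, and (10) follows.

**Step 10: the competitor.** Now all pieces are assembled. Let $v=\bar m$ on $B_+$ and $v=\hat u$ on $B_-$. By gluing $v\in\operatorname{BV}(B)$, and $v=U$ on $B\setminus\overline\Omega$ since $\phi=0$ there. So $v\in\mathcal A$. On $\Gamma$, $v^+=\hat u^++\phi^+$ and $v^-=\hat u^-$, hence $|v^+-v^-|\le|\hat u^+-\hat u^-|+\phi^+$: the enlarged jump costs at most $\int_\Gamma\phi^+$ more. By (10) and (9), $F_{B_+}(\bar m)\le F_{B_+}(\hat u)-\int_{B_+}\phi\operatorname{div}\sigma-\int_\Gamma\phi^+$, and (7) gives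
$$F_B(v)\le F_{B_+}(\hat u)-\int_{B_+}\phi\operatorname{div}\sigma\,dx-\int_\Gamma\phi^++F_{B_-}(\hat u)+\int_\Gamma|\hat u^+-\hat u^-|+\int_\Gamma\phi^+=F_B(\hat u)-\int_{B_+}\phi\operatorname{div}\sigma\,dx .$$
The two integrals over $\Gamma$ cancel exactly because $\sigma=e_1$ on $\Gamma$. Minimality of $\hat u$ gives $\int_{B_+}\phi\operatorname{div}\sigma\,dx\le0$. As $\phi\ge0$ and $\operatorname{div}\sigma>0$ in $B_+$ by (5), $\phi=0$ a.e., which is Claim 4.

**Step 11: the other side, and the jump.** By Claim 4, $\hat u\ge w\ge h$ a.e. in $B_+$. The function $x\mapsto-\hat u(-x_1,x_2,\dots,x_n)$ minimizes the problem in which $\Omega$ is replaced by its reflection in $H$, with the same $U$, because $-U(-x_1,\cdot)=U$. The numbers $K$, $M$ and the barrier $w$ are unchanged, and Steps 7–10 used no symmetry of $\Omega$. So this function is at least $h$ a.e. in $B_+$, i.e. $\hat u\le-h$ a.e. in $B_-$. On $H\cap\Omega$ the traces of $u$ satisfy $u^+\ge h$, $u^-\le-h$, so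
$$|Du|(H\cap\Omega)=\int_{H\cap\Omega}|u^+-u^-|\,d\mathcal H^{n-1}\ge2h\,\mathcal H^{n-1}(H\cap\Omega).$$
This is positive because $H\cap\Omega$ is nonempty and relatively open in $H$. Since $\mathcal L^n(H)=0$, it is part of $|D^su|$. Together with Step 1 this proves Theorem 1. $\blacksquare$

## 8. Regularity when $\int^\infty\sqrt{tf''}\,dt$ diverges

We turn to Theorem 2. Write $f(z)$ for $f(|z|)$, $F[w]=\int_\Omega f(\nabla w)\,dx$ and $I=\inf_{u_0+\operatorname W^{1,1}_0}F$. Let $f^*(\tau)=\sup_z(\tau\cdot z-f(z))$, which is convex, lower semicontinuous, and satisfies $f^*\ge-f(0)$. As in Section 2, we look for a divergence-free $\sigma$ with $|\sigma|\le1$ such that $D^sv$ lives where $|\sigma|=1$. The field will come from an approximation and will lie in $\operatorname W^{1,2}_{\rm loc}$. That alone is not enough: the Lipschitz function $1-|x_1|$ equals $1$ on a whole hyperplane. We need a function of $|\sigma|$ which is infinite where $|\sigma|=1$ and which is nevertheless in $\operatorname{BV}_{\rm loc}$, because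 a $\operatorname{BV}$ function cannot be infinite on a set of positive $\mathcal H^{n-1}$-measure. Two estimates are available for the approximations $u_j$: the mass $\int|\nabla u_j|$ and the energy $\int\varphi^2f''(|\nabla u_j|)\,\big|\nabla|\nabla u_j|\big|^2$. Their geometric mean controls $\int\varphi\,|\nabla G(|\nabla u_j|)|$ with $G'(t)=\sqrt{tf''(t)}$. So $G$ is the right function, and its divergence at infinity is the hypothesis.

**Step 1: approximation and a dual inequality.** The aim is to produce $\sigma$ with $I\le\mathcal R[\sigma]$, see (11). Choose $u_0^j\in C^\infty(\overline\Omega;\mathbb R^N)$ with $u_0^j\to u_0$ in $\operatorname W^{1,1}$, let $\varepsilon_j=\frac1{j(1+\|\nabla u_0^j\|_2^2)}$, and let $u_j$ minimize $F_j[w]=F[w]+\frac{\varepsilon_j}2\int_\Omega|\nabla w|^2$ in $u_0^j+\operatorname W^{1,2}_0$; it exists by strict convexity and coercivity. As $F_j[u_j]\le F_j[u_0^j]\le L\int(1+|\nabla u_0^j|)+\frac1{2j}\le C$, the lower growth bound gives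
$$\int_\Omega|\nabla u_j|\,dx+\varepsilon_j\int_\Omega|\nabla u_j|^2\,dx\le C .$$
Let $\tau_j=\nabla_zf(\nabla u_j)$, so $|\tau_j|=f'(|\nabla u_j|)<1$. The Euler equation is $\operatorname{div}(\tau_j+\varepsilon_j\nabla u_j)=0$, tested with $\operatorname W^{1,2}_0$, and $\|\varepsilon_j\nabla u_j\|_2^2\le C\varepsilon_j\to0$. Along a subsequence $\tau_j\rightharpoonup^*\sigma$ in $\operatorname L^\infty$, with $|\sigma|\le1$ and $\operatorname{div}\sigma=0$ (row by row).

Fenchel's equality says $f(\nabla u_j)=\tau_j\cdot\nabla u_j-f^*(\tau_j)$, and the Euler equation tested with $u_j-u_0^j$ says $\int\tau_j\cdot\nabla u_j=\int\tau_j\cdot\nabla u_0^j-\varepsilon_j\int\nabla u_j\cdot\nabla(u_j-u_0^j)$. Hence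
$$F_j[u_j]=\int\tau_j\cdot\nabla u_0^j+\varepsilon_j\int\nabla u_j\cdot\nabla u_0^j-\frac{\varepsilon_j}2\int|\nabla u_j|^2-\int f^*(\tau_j).$$
The first term tends to $\int\sigma\cdot\nabla u_0$ (weak* times strong $\operatorname L^1$). The second is at most $(\varepsilon_j\|\nabla u_j\|_2^2)^{1/2}(\varepsilon_j\|\nabla u_0^j\|_2^2)^{1/2}\le(C/j)^{1/2}\to0$. The third is $\le0$. Since $F_j[u_j]\ge0$, $\int f^*(\tau_j)$ is bounded above. The functional $\tau\mapsto\int f^*(\tau)$ is convex, and lower semicontinuous in $\operatorname L^2$ by Fatou's lemma ($f^*$ is bounded below and $\Omega$ is bounded); hence it is weakly lower semicontinuous. So $\int f^*(\sigma)\le\liminf\int f^*(\tau_j)<\infty$ and $f^*(\sigma)\in\operatorname L^1$. On the other hand $f$ is $1$-Lipschitz and $u_j-u_0^j+u_0\in u_0+\operatorname W_0^{1,1}$, so $F_j[u_j]\ge F[u_j]\ge I-\|\nabla u_0^j-\nabla u_0\|_1$. Letting $j\to\infty$,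
$$I\le\mathcal R[\sigma]:=\int_\Omega\big(\sigma\cdot\nabla u_0-f^*(\sigma)\big)\,dx. \tag{11}$$

**Step 2: uniform estimates.** The aim is $\sigma\in\operatorname W^{1,2}_{\rm loc}$ and a $\operatorname{BV}_{\rm loc}$ bound for the function $G$ of the gradient. The integrand of $F_j$ is $C^2$ with Hessian $\mathcal H_j:=\operatorname D^2f(\nabla u_j)+\varepsilon_j\operatorname{Id}$ between positive multiples of the identity (depending on $j$). So $u_j\in\operatorname W^{2,2}_{\rm loc}$ by difference quotients, and the equation may be differentiated: $\int\mathcal H_j[\partial_m\nabla u_j,\nabla\psi]=0$ for $\psi\in\operatorname W^{1,2}$ with compact support. Let $\varphi\in C_c^\infty(\Omega)$, $\varphi\ge0$, and $\psi=\varphi^2\partial_mu_j$, so $\nabla\psi=\varphi^2\partial_m\nabla u_j+2\varphi\,\partial_mu_j\otimes\nabla\varphi$. By Cauchy–Schwarz for the form $\mathcal H_j$,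
$$\int\varphi^2\mathcal H_j[\partial_m\nabla u_j,\partial_m\nabla u_j]\le2\Big(\int\varphi^2\mathcal H_j[\partial_m\nabla u_j,\partial_m\nabla u_j]\Big)^{1/2}\Big(\int\mathcal H_j[\partial_mu_j\otimes\nabla\varphi,\partial_mu_j\otimes\nabla\varphi]\Big)^{1/2}.$$
Squaring, dividing by the (finite) left-hand side, using the upper Hessian bound, and summing over $m$,
$$\int\varphi^2\sum_m\operatorname D^2f(\nabla u_j)[\partial_m\nabla u_j,\partial_m\nabla u_j]\le4\int\Big(\frac C{\sqrt{1+|\nabla u_j|^2}}+\varepsilon_j\Big)|\nabla u_j|^2|\nabla\varphi|^2\le C_\varphi, \tag{12}$$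
uniformly in $j$ by Step 1.

*First consequence.* A symmetric positive semidefinite $\mathcal M$ satisfies $|\mathcal M\zeta|^2\le|\mathcal M|\,\mathcal M\zeta\cdot\zeta$. With $\partial_m\tau_j=\operatorname D^2f(\nabla u_j)\,\partial_m\nabla u_j$ and $|\operatorname D^2f|\le C$, (12) bounds $\tau_j$ in $\operatorname W^{1,2}_{\rm loc}$. Hence $\sigma\in\operatorname W^{1,2}_{\rm loc}$ and, for a subsequence, $\tau_j\to\sigma$ a.e.

*Second consequence.* Let $G(t)=\int_0^t\sqrt{sf''(s)}\,ds$. By the upper Hessian bound $0\le G'(t)\le\sqrt{Ct(1+t^2)^{-1/2}}\le\sqrt C$, so $G\in C^1$ is Lipschitz, and $G(\infty)=\infty$ by hypothesis. By (1), with $z=\nabla u_j$,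
$$\sum_m\operatorname D^2f(z)[\partial_m\nabla u_j,\partial_m\nabla u_j]\ge f''(|z|)\sum_m\Big(\frac z{|z|}\cdot\partial_m\nabla u_j\Big)^2=f''(|z|)\,\big|\nabla|\nabla u_j|\big|^2$$
a.e. on $\{z\ne0\}$, while $\nabla|\nabla u_j|=0$ a.e. on $\{z=0\}$. So $g_j:=G(|\nabla u_j|)$ satisfies
$$\int\varphi|\nabla g_j|=\int\varphi\sqrt{|\nabla u_j|}\sqrt{f''(|\nabla u_j|)}\,\big|\nabla|\nabla u_j|\big|\le C_\varphi^{1/2}\Big(\int_\Omega|\nabla u_j|\Big)^{1/2}\le C'_\varphi .$$
Moreover $0\le g_j\le\sqrt C\,|\nabla u_j|$ is bounded in $\operatorname L^1$. Since $f'\colon[0,\infty)\to[0,1)$ is a homeomorphism, $\theta:=G\circ(f')^{-1}$ on $[0,1)$, with $\theta(1):=\infty$, is continuous from $[0,1]$ into $[0,\infty]$, and $g_j=\theta(|\tau_j|)\to g:=\theta(|\sigma|)$ a.e. By $\operatorname{BV}$-compactness on compactly contained balls, $g\in\operatorname{BV}_{\rm loc}(\Omega)$.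

**Step 3: $|\sigma|<1$ up to an $\mathcal H^{n-1}$-null set.** First the notions. A point $x$ is a point of approximate continuity of a locally integrable $b$, with approximate limit $b^*(x)$, if the average of $|b-b^*(x)|$ over $B_r(x)$ tends to $0$ as $r\downarrow0$. It is a jump point if the same holds on the two half balls cut by a hyperplane through $x$, with two different values. For instance $\operatorname{sign}(x_1)$ has jump points exactly on $\{x_1=0\}$. The Federer–Vol'pert theorem [AFP, Thm 3.78] says that for $b\in\operatorname{BV}_{\rm loc}$, $\mathcal H^{n-1}$-a.e. point is a point of approximate continuity or a jump point, and that on the jump set $J_b$ we have $|Db|=|b^+-b^-|\mathcal H^{n-1}$.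

For $\sigma$, $D\sigma\ll\mathcal L^n$ and $\mathcal L^n(J_\sigma)=0$ force $\mathcal H^{n-1}(J_\sigma)=0$. So there is an $\mathcal H^{n-1}$-null set $Z_1$ such that $\sigma^*(x)$ exists for all $x\in\Omega\setminus Z_1$. For $g$ there is an $\mathcal H^{n-1}$-null set $Z_2$ such that each $x\in\Omega\setminus Z_2$ is a point of approximate continuity with finite limit or a jump point with finite one-sided limits. Suppose $x\notin Z_1\cup Z_2$ and $|\sigma^*(x)|=1$. Given $k$, continuity of $\theta$ gives $\delta>0$ with $\theta(s)>k$ for $s\in(1-\delta,1]$. By Chebyshev's inequality $\{|\sigma|\le1-\delta\}$ has density $0$ at $x$. So $\{g>k\}=\{\theta(|\sigma|)>k\}$ has density $1$ at $x$, for every $k$. But for $k$ larger than the finite limit(s) of $g$ at $x$, Chebyshev's inequality says $\{g>k\}$ has density $0$ at $x$, a contradiction. Hence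
$$|\sigma^*|<1\qquad\mathcal H^{n-1}\text{-a.e. in }\Omega. \tag{13}$$

**Step 4: extremality.** The aim is to show that every $\operatorname{BV}$-minimizer $v$ has $D^sv$ concentrated on $\{|\sigma^*|=1\}$. We need to integrate $\sigma$ against $Dv$. For $q\in\operatorname L^\infty(\Omega;\mathbb R^n)$ with $\operatorname{div}q=0$ and scalar $b\in\operatorname{BV}(\Omega)$, Anzellotti's pairing $(q,Db)$ is the measure with $\int\varphi\,d(q,Db)=-\int b\,q\cdot\nabla\varphi\,dx$ for $\varphi\in C_c^\infty(\Omega)$. Anzellotti's theorem (Ann. Mat. Pura Appl. 135 (1983), Thms 1.2, 1.9) states that there is a normal trace $[q\nu]\in\operatorname L^\infty(\partial\Omega)$, linear in $q$, with $\|[q\nu]\|_\infty\le\|q\|_\infty$ and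
$$(q,Db)(\Omega)=\int_{\partial\Omega}[q\nu]\,b\,d\mathcal H^{n-1}\qquad\text{for all }b\in\operatorname{BV}(\Omega).$$

*The pairing is $\sigma^*\cdot Dv$.* For $\varphi\in C_c^\infty(\Omega)$ and mollifications $\sigma_\epsilon$, which are divergence free near $\operatorname{spt}\varphi$ for small $\epsilon$, the definition of $Dv$ tested with $\varphi\sigma_\epsilon$ gives $-\int v\cdot(\sigma_\epsilon\nabla\varphi)\,dx=\int\varphi\,\sigma_\epsilon\cdot dDv$. Let $\epsilon\to0$. We have $|\sigma_\epsilon|\le1$, $\sigma_\epsilon\to\sigma^*$ off $Z_1$, and $|Dv|(Z_1)=0$ by [AFP, Lemma 3.76]. Dominated convergence on both sides yields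
$$-\int v\cdot(\sigma\nabla\varphi)\,dx=\int\varphi\,\sigma^*\cdot dDv .$$
The same holds row by row, so the pairing summed over the rows is
$$(\sigma,Dv)=\sigma^*\cdot Dv=\sigma\cdot\nabla^av\,\mathcal L^n+\sigma^*\cdot D^sv. \tag{14}$$

*Boundary terms.* Anzellotti's theorem applied to the rows of $\sigma$ gives $[\sigma\nu]\in\operatorname L^\infty(\partial\Omega;\mathbb R^N)$ with $(\sigma,Dv)(\Omega)=\int_{\partial\Omega}[\sigma\nu]\cdot v\,d\mathcal H^{n-1}$, and likewise $\int_\Omega\sigma\cdot\nabla u_0\,dx=\int_{\partial\Omega}[\sigma\nu]\cdot u_0\,d\mathcal H^{n-1}$. Applied to $a^T\sigma$, where $|a^T\sigma|\le1$, for a countable dense set of unit vectors $a\in\mathbb R^N$, it gives $|a\cdot[\sigma\nu]|\le1$ a.e. for all these $a$, hence $|[\sigma\nu]|\le1$ a.e.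

*The gap.* By these formulas and (14),
$$\int_\Omega\sigma\cdot\nabla u_0\,dx=\int_{\partial\Omega}[\sigma\nu]\cdot(u_0-v)\,d\mathcal H^{n-1}+\int_\Omega\sigma\cdot\nabla^av\,dx+\int_\Omega\sigma^*\cdot dD^sv,$$
so
$$\begin{aligned}\overline F[v]-\mathcal R[\sigma]=&\int_\Omega\big(f(\nabla^av)+f^*(\sigma)-\sigma\cdot\nabla^av\big)dx+\int_\Omega\Big(1-\sigma^*\cdot\frac{dD^sv}{d|D^sv|}\Big)d|D^sv|\\&+\int_{\partial\Omega}\big(|u_0-v|-[\sigma\nu]\cdot(u_0-v)\big)d\mathcal H^{n-1}.\end{aligned} \tag{15}$$
All three terms are nonnegative: the first by Fenchel's inequality, the others because $|\sigma^*|\le1$ and $|[\sigma\nu]|\le1$. Since $\overline F=F$ on $u_0+\operatorname W^{1,1}_0$ and $v$ is a minimizer, $\overline F[v]\le I\le\mathcal R[\sigma]$ by (11). So all three terms vanish. In particular $\sigma^*\cdot\frac{dD^sv}{d|D^sv|}=1$, hence $|\sigma^*|=1$, $|D^sv|$-a.e. By (13) and since $|D^sv|$ vanishes on $\mathcal H^{n-1}$-null sets, $D^sv=0$. $\blacksquare$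

## 9. Dimension one

For $n=1$ only Steps 1 and 4 of Section 8 are needed, and no integral condition. Indeed, $\operatorname{div}\sigma=0$ on an interval means that $\sigma$ is constant, so $\sigma^*=\sigma$ everywhere and the integrations by parts in Step 4 are elementary. Vanishing of the first term in (15) is Fenchel's equality, so $\sigma=\nabla_zf(\nabla^av)$ a.e. and $|\sigma|=f'(|\nabla^av|)<1$. Vanishing of the second term then gives $D^sv=0$. This is the interval of Section 2 for general $f$, $N$ and data. Hence the assumption $n\ge2$ in Theorem 1 is necessary.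

## 10. Three equivalent integrals

We prove Corollary 3. Let $\delta(t)=1-f'(t)=\int_t^\infty f''$ and $\Delta_i=\int_{2^i}^{2^{i+1}}f''$. By Theorems 1 and 2 it suffices to show that, under the assumption $f''(s)\le\Lambda f''(t)$ for $t_1\le t\le s\le2t$, the three conditions
$$(\mathrm S),\qquad\int_1^\infty\sqrt\delta\,dt<\infty,\qquad\int_1^\infty\sqrt{tf''}\,dt<\infty$$
are equivalent. On bounded intervals all integrands are bounded when finite, so only large $t$ matter.

**Step 1: (S) $\Leftrightarrow\int\sqrt\delta<\infty$.** On $[t_1,\infty)$ we have $f''\le f^\sharp\le\Lambda f''$, so $\delta(t)\le\int_t^\infty f^\sharp\le\Lambda\delta(t)$ for $t\ge t_1$.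

**Step 2: $\int\sqrt\delta<\infty\Rightarrow\int\sqrt{tf''}<\infty$.** Use dyadic blocks. For $i\ge1$, by $t\le2^{i+1}$, Cauchy–Schwarz, $\Delta_i\le\delta(2^i)$ and monotonicity of $\delta$,
$$\int_{2^i}^{2^{i+1}}\sqrt{tf''}\,dt\le\sqrt{2^{i+1}}\sqrt{2^i\Delta_i}=\sqrt2\,2^i\sqrt{\Delta_i}\le\sqrt2\,2^i\sqrt{\delta(2^i)}\le2\sqrt2\int_{2^{i-1}}^{2^i}\sqrt\delta\,dt .$$
Sum over $i$.

**Step 3: $\int\sqrt{tf''}<\infty\Rightarrow\int\sqrt\delta<\infty$.** Here almost-monotonicity turns an integral of a square root into the square root of an integral. Let $2^{i-1}\ge t_1$, $t\in[2^{i-1},2^i]$ and $s\in[2^i,2^{i+1}]$. Then $f''(s)\le\Lambda^2f''(t)$: directly if $s\le2t$; otherwise $s/2\in[t,2t]$ (because $s/2\le2^i\le2t$), and $f''(s)\le\Lambda f''(s/2)\le\Lambda^2f''(t)$. Thus $\Delta_i\le2^i\Lambda^2\min_{[2^{i-1},2^i]}f''$, and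
$$\int_{2^{i-1}}^{2^i}\sqrt{tf''}\,dt\ge2^{i-1}\Big(2^{i-1}\min_{[2^{i-1},2^i]}f''\Big)^{1/2}\ge2^{i-1}\Big(\frac{\Delta_i}{2\Lambda^2}\Big)^{1/2}=\frac{2^i\sqrt{\Delta_i}}{2\sqrt2\,\Lambda}.$$
Hence $\sum_i2^i\sqrt{\Delta_i}<\infty$. For $t\in[2^j,2^{j+1}]$ we have $\sqrt{\delta(t)}\le\sqrt{\delta(2^j)}=\big(\sum_{i\ge j}\Delta_i\big)^{1/2}\le\sum_{i\ge j}\sqrt{\Delta_i}$, so
$$\int_1^\infty\sqrt\delta\,dt\le\sum_{j\ge0}2^j\sum_{i\ge j}\sqrt{\Delta_i}=\sum_{i\ge0}\sqrt{\Delta_i}\sum_{j=0}^i2^j\le\sum_{i\ge0}2^{i+1}\sqrt{\Delta_i}<\infty .$$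

**Step 4: the examples.** For the prototypes $f''$ is decreasing and $\sqrt{tf''}$ is comparable to $t^{(1-\mu)/2}$ at infinity, so the integral diverges iff $\mu\le3$. If $f''=t^{-3}(\log t)^{-\beta}$ at infinity with $\beta\ge0$, then $f''$ is decreasing for large $t$ and $\sqrt{tf''}=t^{-1}(\log t)^{-\beta/2}$, so the integral diverges iff $\beta\le2$. $\blacksquare$
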